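\title{The homeomorphism group of the Hilbert cube is minimal\\ but not Roelcke precompact}

\begin{abstract}
Let $G=H(Q)$ be the group of self-homeomorphisms of the Hilbert cube $Q$ with the compact-open topology. Sending a homeomorphism to its graph induces a continuous map $f_Q$ from the Roelcke compactification $R(G)$ to the hyperspace of closed subsets of $Q^2$. We show that $f_Q$ is not injective: $G$ is not Roelcke precompact, and one fiber of $f_Q$ contains a copy of $\beta\mathbb N\setminus\mathbb N$. We also show that $G$ is a minimal topological group, and that the only group topologies on $G$ coarser than the compact-open topology are that topology itself and the indiscrete one.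
\end{abstract}

\section{Two questions about $H(Q)$}\label{sec:intro}

Let $I=[0,1]$, let $Q=I^\omega$ be the Hilbert cube, and let $H(Q)$ be the group of all self-homeomorphisms of $Q$ with the compact-open topology. This paper answers two questions about $H(Q)$ posed in \cite{Usp}. The first asks whether a certain abstract compactification of the group can be described by graphs of homeomorphisms; the second asks whether the topology of the group can be weakened.

\subsection{The Roelcke compactification and graphs}

Let $G$ be a topological group. Denote by $\mathcal A(G)$ the algebra of all bounded functions $F:G\to\mathbb C$ that are both left and right uniformly continuous: for every $\varepsilon>0$ there is a neighborhood $V$ of $1$ such that $|F(vg)-F(g)|<\varepsilon$ and $|F(gv)-F(g)|<\varepsilon$ for all $g\in G$, $v\in V$. The \emph{Roelcke compactification} $R(G)$ is the compactification corresponding to this algebra: a compact Hausdorff space with a map $j:G\to R(G)$ of dense image such that the functions $\Phi\circ j$, with $\Phi$ continuous on $R(G)$, are exactly the elements of $\mathcal A(G)$. For $F\in\mathcal A(G)$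 we write $\overline F$ for the continuous function on $R(G)$ with $\overline F\circ j=F$; these functions separate the points of $R(G)$. The group $G$ is \emph{Roelcke precompact} if for every neighborhood $V$ of $1$ there is a finite set $A\subset G$ with $G=VAV$.

Now let $(K,d)$ be a compact metric space. For maps $\alpha,\beta$ from a set into $K$ put $d(\alpha,\beta)=\sup_x d(\alpha(x),\beta(x))$. The compact-open topology on $H(K)$ is the topology of uniform convergence. The \emph{displacement} $|g|=d(g,\mathrm{id})$ satisfies $|g^{-1}|=|g|$ and $|gh|\le|g|+|h|$, and the symmetric sets $U_\varepsilon=\{g:|g|<\varepsilon\}$ form a base of neighborhoods of $1$. For $G=H(K)$, or a subgroup of it, the algebra $\mathcal A(G)$ is governed by one distance function,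
\[
\rho(g,h)=\inf\{|u|+|v| : u,v\in G,\ h=ugv\}.
\]
It measures how much one must perturb the domain and the range to turn $g$ into $h$. It is symmetric because $h=ugv$ gives $g=u^{-1}hv^{-1}$, it satisfies the triangle inequality because $u'(ugv)v'=(u'u)g(vv')$, and it is bounded because $\rho(g,h)\le|hg^{-1}|$. A bounded function $F$ lies in $\mathcal A(G)$ if and only if it is uniformly continuous for $\rho$: one direction follows from $\rho(g,vg)\le|v|$ and $\rho(g,gv)\le|v|$, the other from $|F(ugv)-F(g)|\le|F(ugv)-F(gv)|+|F(gv)-F(g)|$.

For a compact space $Y$, $\operatorname{Exp}Y$ is the space of nonempty closed subsets of $Y$ with the Vietoris topology; if $Y$ is metric, this is a compact space metrized by the Hausdorff distance $d_H$. Give $K^2$ the maximum metric and let $\Gamma(g)=\{(x,g(x)):x\in K\}$ be the graph of $g$. If $h=ugv$, then, as $x$ runs through $K$, the points $(x,ugv(x))$ and $(v(x),gv(x))$ run through $\Gamma(h)$ and $\Gamma(g)$ and stay within $\max(|u|,|v|)$ of each other. Hence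
\begin{equation}\label{eq:lip}
d_H(\Gamma(g),\Gamma(h))\le\rho(g,h).
\end{equation}
In particular $\rho$ is a metric. If we embed $\operatorname{Exp}K^2$ in $I^\omega$, each coordinate of $\Gamma$ is $\rho$-uniformly continuous by \eqref{eq:lip} and extends to $R(G)$; so there is a continuous map $f_K:R(G)\to\operatorname{Exp}K^2$ with $f_K\circ j=\Gamma$. This is the \emph{natural map}. Being a continuous map from a compact space to a Hausdorff space, it is an embedding if and only if it is injective, and in that case $R(G)$ is simply the closure of the set of graphs.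

The natural map is injective when \eqref{eq:lip} can be reversed uniformly, that is, when for every $\varepsilon>0$ there is $\delta>0$ such that $d_H(\Gamma(g),\Gamma(h))<\delta$ implies $\rho(g,h)<\varepsilon$. Indeed, each $F\in\mathcal A(G)$ is then a uniformly continuous function of the graph, so it extends to a continuous function $F'$ on the closure of $\Gamma(G)$, and $\overline F=F'\circ f_K$ by density; since the $\overline F$ separate points, so does $f_K$. The interval shows how this can happen.

\begin{example}\label{ex:interval}
Let $G=H_+(I)$ be the group of increasing homeomorphisms of $I$. Parametrize the graph of $g$ by $s=x+g(x)\in[0,2]$, writing its points as $(a_g(s),b_g(s))$. Here $a_g,b_g:[0,2]\to I$ are increasing homeomorphisms with $a_g(s)+b_g(s)=s$, so they are $1$-Lipschitz, and $g=b_ga_g^{-1}$. For $g,h\in G$ we have $h=ugv$ with $u=b_hb_g^{-1}$ and $v=a_ga_h^{-1}$, and $|u|=|v|=\sup_s|a_g(s)-a_h(s)|$. Let $\varepsilon=d_H(\Gamma(g),\Gamma(h))$. The point $(a_h(s),b_h(s))$ is within $\varepsilon$ of some $(a_g(s'),b_g(s'))$; then $|s-s'|\le2\varepsilon$ and $|a_h(s)-a_g(s)|\le3\varepsilon$. Thus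 $\rho(g,h)\le6\,d_H(\Gamma(g),\Gamma(h))$, and the natural map is an embedding.
\end{example}

\subsection{Minimal groups}

A Hausdorff topological group is \emph{minimal} if it admits no strictly coarser Hausdorff group topology. Compact groups are minimal, since a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. The discrete group $\mathbb Z$ is not: the subgroups $2^n\mathbb Z$ are a base at $0$ of a coarser Hausdorff group topology. Minimality of $H(K)$ says that uniform convergence cannot be relaxed at all if multiplication and inversion are to stay continuous and points are to stay separated.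

\subsection{The questions and the answers}

Two results are quoted in \cite{Usp}. If $K$ is a zero-dimensional compact space all of whose nonempty clopen subsets are homeomorphic to $K$, then the natural map $f_K:R(H(K))\to\operatorname{Exp}K^2$ is an embedding and $H(K)$ is minimal. For $H_+(I)$ the natural map $R(H_+(I))\to\operatorname{Exp}I^2$ is an embedding, as in Example~\ref{ex:interval}. The questions of \cite{Usp} that we consider are the following.

\medskip
\noindent\emph{Let $G=H(Q)$. Is $f_Q:R(G)\to\operatorname{Exp}Q^2$ a homeomorphic embedding? Is $G$ minimal?}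
\medskip

The Hilbert cube has a great many homeomorphisms: any finite list of distinct points can be moved to any other list of the same length, and a small motion of a suitably thin closed set extends to a small homeomorphism (Section~\ref{sec:Z}). This flexibility is what one needs in order to build the corrections $u,v$ from the closeness of two graphs, so it is tempting to guess that both answers are positive, as in the zero-dimensional case. The two answers are in fact different.

\begin{theorem}\label{thm:A}
The group $G=H(Q)$ is not Roelcke precompact, and some fiber of $f_Q:R(G)\to\operatorname{Exp}Q^2$ contains a copy of $\beta\mathbb N\setminus\mathbb N$. In particular $f_Q$ is not injective, and so it is not a homeomorphic embedding.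
\end{theorem}

\begin{theorem}\label{thm:B}
The group $G=H(Q)$ is minimal.
\end{theorem}

\begin{theorem}\label{thm:C}
Every group topology on $G=H(Q)$ coarser than the compact-open topology is either the compact-open topology or the indiscrete one. Equivalently, every continuous homomorphism from $G$ to a Hausdorff group is either trivial or a topological embedding, and in the latter case its image is closed.
\end{theorem}

Theorem~\ref{thm:A} is proved in Section~\ref{sec:twist} by an elementary winding number argument. Section~\ref{sec:Z} collects what we need about Z-sets. The proof of Theorem~\ref{thm:B} is planned in Section~\ref{sec:plan} and carried out in Sections~\ref{sec:path}--\ref{sec:end}. Section~\ref{sec:C} derives Theorem~\ref{thm:C}. Two theorems of infinite-dimensional topology are used without proof: Anderson's extension theorem for Z-sets (Theorem~\ref{thm:anderson}) and, for Theorem~\ref{thm:C} only, Chapman's theorem on contractible $Q$-manifolds (Theorem~\ref{thm:chapman}).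

\section{Twists of a disk: proof of Theorem~\ref{thm:A}}\label{sec:twist}

A graph records, up to a small error, which points may be sent near which points. It does not record how a long path is carried along. In dimension one there is only one way to carry a path; in dimension two a radius of a disk can be wound around the center any number of times. A small change of domain and range cannot alter the number of turns, while the graphs of maps with more and more turns become indistinguishable.

Let $D=\{z\in\mathbb C:|z|\le1\}$. Since $D\cong I^2$, the space $K=D\times Q$ is homeomorphic to $Q$, and the statement of Theorem~\ref{thm:A} is topological; so we prove it for $G=H(K)$, with the metric $\max(|z-z'|,d(y,y'))$ on $K$, where $d$ is a compatible metric on $Q$. Let $\lambda(r)=0$ for $r\le\frac13$, $\lambda(r)=3r-1$ for $\frac13\le r\le\frac23$, and $\lambda(r)=1$ for $r\ge\frac23$. For $n\in\mathbb N=\{1,2,\dots\}$ put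
\[
g_n(z,y)=\bigl(e^{2\pi in\lambda(|z|)}z,\;y\bigr).
\]
This homeomorphism rotates each circle $|z|=r$; it is the identity for $r\notin[\frac13,\frac23]$ and makes $n$ full turns across the annulus $\frac13\le|z|\le\frac23$.

\begin{lemma}\label{lem:separated}
If $m\ne n$, then $\rho(g_m,g_n)\ge\frac1{20}$.
\end{lemma}

\begin{proof}
Suppose $\rho(g_m,g_n)<\frac1{20}$, so that $g_m=ug_nv$ with $|u|,|v|<\frac1{20}$. Fix $y_0\in Q$ and follow the path $a(t)=(t,y_0)$, $t\in[\frac14,1]$, through the three maps $v$, $g_n$, $u$. For a path in $\mathbb C\setminus\{0\}$, the increment of a continuous argument does not depend on the choice of that argument. We use that a point of the disk of radius $s\le\frac14$ about $1$ has principal argument of absolute value at most $\arcsin s<\frac\pi8$, and that the principal argument is continuous on that disk.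

Let $z(t)$ be the $D$-coordinate of $v(a(t))$. From $|z(t)-t|<\frac1{20}$ and $t\ge\frac14$ we get $|z(t)|>\frac15$ and $|z(t)/t-1|<\frac15$. So $z$ has a continuous argument $\theta$ with $|\theta|<\frac\pi8$, whose increment is less than $\frac\pi4$ in absolute value.

The $D$-coordinate $Z(t)$ of $g_nv(a(t))$ has the continuous argument $\Theta=\theta+2\pi n\lambda(|z|)$. Since $|z(\frac14)|<\frac3{10}<\frac13$ and $|z(1)|>\frac{19}{20}>\frac23$, the increment of $\Theta$ differs from $2\pi n$ by less than $\frac\pi4$.

The $D$-coordinate $Z'(t)$ of $ug_nv(a(t))$ satisfies $|Z'-Z|<\frac1{20}$, and $|Z|=|z|>\frac15$, so $|Z'/Z-1|<\frac14$. Hence $Z'$ has a continuous argument within $\frac\pi8$ of $\Theta$, and its increment differs from $2\pi n$ by less than $\frac\pi2$.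

On the other hand $Z'(t)=te^{2\pi im\lambda(t)}$, whose argument has increment exactly $2\pi m$. So $2\pi|m-n|<\frac\pi2$, and $m=n$.
\end{proof}

\begin{lemma}\label{lem:graphs}
The set
\[
L=\bigl\{((z,y),(z',y))\in K^2:\ |z'|=|z|,\ \text{and } z'=z \text{ if } |z|\notin[\tfrac13,\tfrac23]\bigr\}
\]
is closed, and $d_H(\Gamma(g_n),L)\le\frac1{3n}$.
\end{lemma}

\begin{proof}
The set $L$ is closed because the condition $|z|\notin[\frac13,\frac23]$ is open. It contains $\Gamma(g_n)$, since $n\lambda(|z|)$ is an integer for $|z|\notin[\frac13,\frac23]$. Let $P=((z,y),(z',y))\in L$ and $r=|z|$. If $r\notin[\frac13,\frac23]$, then $P\in\Gamma(g_n)$. Otherwise write $z'=e^{i\alpha}z$ and take a subinterval of $[\frac13,\frac23]$ of length $\frac1{3n}$ containing $r$. On it $n\lambda$ runs through an interval of length $1$, so it contains $r_n$ with $e^{2\pi in\lambda(r_n)}=e^{i\alpha}$. Then $g_n(r_nz/r,y)=(r_nz'/r,y)$, and the point $((r_nz/r,y),(r_nz'/r,y))$ of $\Gamma(g_n)$ is at distance $|r_n-r|\le\frac1{3n}$ from $P$.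
\end{proof}

Recall that $\beta\mathbb N$ is the compact space of ultrafilters on $\mathbb N$, that $\beta\mathbb N\setminus\mathbb N$ is the set of free ultrafilters, and that a sequence $(x_n)$ in a compact Hausdorff space $X$ extends to the continuous map $\beta\mathbb N\to X$, $\xi\mapsto\lim_\xi x_n$. If $x_n\to x$, then $\lim_\xi x_n=x$ for every free $\xi$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Two elements of one set $U_\varepsilon aU_\varepsilon$ are at $\rho$-distance less than $4\varepsilon$. By Lemma~\ref{lem:separated}, a set $U_{1/80}\,a\,U_{1/80}$ contains at most one $g_n$, so finitely many such sets do not cover $G$, and $G$ is not Roelcke precompact.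

For nonempty $S\subset\mathbb N$ let $F_S(g)=\inf_{n\in S}\rho(g,g_n)$. This function is bounded and $1$-Lipschitz for $\rho$, so $F_S\in\mathcal A(G)$. We have $F_S(g_n)=0$ for $n\in S$, and $F_S(g_n)\ge\frac1{20}$ for $n\notin S$ by Lemma~\ref{lem:separated}. Let $e:\beta\mathbb N\to R(G)$ be the continuous extension of $n\mapsto j(g_n)$. If $\xi\ne\zeta$ are ultrafilters, there is $S\in\xi$ with $\mathbb N\setminus S\in\zeta$; then $\overline{F_S}(e(\xi))=\lim_\xi F_S(g_n)=0$ and $\overline{F_S}(e(\zeta))=\lim_\zeta F_S(g_n)\ge\frac1{20}$. So $e$ is injective, hence an embedding of the compact space $\beta\mathbb N$. For free $\xi$, continuity of the natural map and Lemma~\ref{lem:graphs} give $f_K(e(\xi))=\lim_\xi\Gamma(g_n)=L$. Thus the fiber over $L$ contains $e(\beta\mathbb N\setminus\mathbb N)$. This set has more than one point, since there is a free ultrafilter containing the even numbers and another containing the odd numbers.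
\end{proof}

No property of the factor $Q$ was used: the proof applies verbatim to $D\times Y$ for every nonempty compact metric space $Y$, for instance to the square $I^2$. The contrast with Example~\ref{ex:interval} is already the contrast between dimensions one and two.

\section{Z-sets and the extension of homeomorphisms}\label{sec:Z}

From now on $G=H(Q)$, ``map'' means continuous map, and $d(x,y)=\sum_k2^{-k}|x_k-y_k|$ on $Q$. This metric comes from a norm, so on the convex set $Q$
\begin{equation}\label{eq:convex}
d\bigl((1-t)a+tb,\,(1-t)a'+tb'\bigr)\le(1-t)\,d(a,a')+t\,d(b,b'),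
\end{equation}
and balls are convex. We write $Q=I^n\times Q_n$, where $Q_n$ is the product of the factors of index greater than $n$; two points that differ only in coordinates of index greater than $n$ are at distance at most $2^{-n}$. Sets such as $\{x\in Q:x_1\le\frac23\}$ are abbreviated $\{x_1\le\frac23\}$. An element $a\in G$ is \emph{supported in} $B\subset Q$ if $a$ is the identity off $B$; then $a(B)=B$, so $|a|\le\operatorname{diam}B$, and $gag^{-1}$ is supported in $gB$. Elements supported in disjoint sets commute.

A closed set $A\subset Q$ is a \emph{Z-set} if for each $\varepsilon>0$ there is a map $f:Q\to Q\setminus A$ with $d(f,\mathrm{id})<\varepsilon$. A \emph{Z-embedding} is an embedding onto a Z-set. Z-sets behave like subsets of a boundary. The face $\{x_1=0\}$ is a Z-set: replace $x_1$ by $\max(x_1,\varepsilon)$. The slice $\{x_1=\frac12\}$ is not, since a map of $Q$ that misses it has its connected image on one side. The following facts are used throughout.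
\begin{itemize}
\item[(Z1)] The notion is topological, hence makes sense in any space homeomorphic to $Q$: if $h$ is a homeomorphism and $f$ is close to the identity, then so is $hfh^{-1}$, by uniform continuity of $h$. In particular $k\alpha$ is a Z-embedding if $\alpha$ is one and $k\in G$.
\item[(Z2)] A closed subset of a Z-set is a Z-set.
\item[(Z3)] Let $A$ be closed, and suppose that for infinitely many $k$ there is $c_k\in I$ with $x_k\ne c_k$ for all $x\in A$. Then $A$ is a Z-set: replace the $k$th coordinate by $c_k$, with $k$ large. This applies to finite sets and to closed subsets of $I^n\times\{c\}$.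
\item[(Z4)] The union of two Z-sets $A,B$ is a Z-set. Take $f_1:Q\to Q\setminus A$ close to the identity, and then $f_2:Q\to Q\setminus B$ close to the identity and moving points less than the distance from the compact set $f_1(Q)$ to $A$. Then $f_2f_1$ misses $A\cup B$.
\end{itemize}

\begin{lemma}\label{lem:approx}
Let $X$ be a compact metrizable space and $A\subset Q$ a Z-set. Every map $f:X\to Q$ is a uniform limit of Z-embeddings with image disjoint from $A$.
\end{lemma}

\begin{proof}
Let $e=(e_1,e_2,\dots):X\to Q$ be an embedding and put $f'=(f_1,\dots,f_m,e_1,0,e_2,0,\dots)$. Then $d(f,f')\le2^{-m}$, the map $f'$ is injective, and its image is a Z-set by (Z3) with $c_k=1$. To avoid $A$, first replace $f$ by $uf$, where $u:Q\to Q\setminus A$ is close to the identity, and then approximate $uf$ by a Z-embedding more closely than the distance from $uf(X)$ to $A$.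
\end{proof}

\begin{theorem}[Anderson]\label{thm:anderson}
Every homeomorphism between Z-sets of $Q$ extends to an element of $G$.
\end{theorem}

The hypothesis cannot be dropped: $\{x_1=0\}$ and $\{x_1=\frac12\}$ are both copies of $Q$, but only the second has disconnected complement. We use the theorem in two forms. If $\alpha:X\to Y$ and $\beta:X\to Y'$ are Z-embeddings into spaces homeomorphic to $Q$, then $\beta=h\alpha$ for some homeomorphism $h:Y\to Y'$. And for distinct points $p_1,\dots,p_m$ and distinct points $q_1,\dots,q_m$ of $Q$ there is $h\in G$ with $h(p_i)=q_i$.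

Theorem~\ref{thm:anderson} says nothing about the size of the extension, and for minimality we need small extensions of small motions. The idea is to join each point $e$ to $f(e)$ by a short track, to make the tracks disjoint, to straighten them by Theorem~\ref{thm:anderson} into parallel segments of a product, and to slide along these segments. The straightening homeomorphism is not controlled, but the slide takes place in an arbitrarily thin neighborhood of the tracks, and this restores control.

\begin{lemma}\label{lem:small}
If $f:E\to F$ is a homeomorphism between Z-sets of $Q$ with $d(f,\mathrm{id}_E)<\delta$, then $f$ extends to an element of $U_{2\delta}$.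
\end{lemma}

\begin{proof}
We may assume $E\neq\emptyset$.

\emph{Case 1: $E\cap F=\emptyset$.} We show that $f$ extends to an element of $U_\delta$. Let $H_0:E\times I\to Q$, $H_0(e,t)=(1-t)e+tf(e)$. Its tracks $H_0(\{e\}\times I)$ have diameter at most $d(f,\mathrm{id}_E)<\delta$, and $H_0$ is injective on $E\times\{0,1\}$ because $E\cap F=\emptyset$.

\emph{Separating the tracks.} We approximate $H_0$ by Z-embeddings $H$ that agree with $H_0$ on $E\times\{0,1\}$. Lemma~\ref{lem:approx} does not fix the ends, so we first move the ends to a place where infinitely many coordinates are free. The set $S=\{x_{2k}=0\text{ for all }k\}$ is a Z-set by (Z3) and is homeomorphic to $Q$. So $E\cup F$ embeds in $S$, with image a Z-set by (Z2), and $E\cup F$ is a Z-set by (Z4). By Theorem~\ref{thm:anderson} there is $h_0\in G$ with $h_0(E\cup F)\subset S$. Let $u=(u_1,u_2,\dots):E\times I\to Q$ be an embedding with $u_1\equiv1$. Let $H'(e,t)$ have the same coordinates as $h_0H_0(e,t)$, except that for $k>m$ the coordinate of index $2k$ is $t(1-t)u_{k-m}(e,t)$. Then $d(H',h_0H_0)\le2^{-2m}$. For $t\in\{0,1\}$ the point $h_0H_0(e,t)$ lies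 in $S$, so $H'(e,t)=h_0H_0(e,t)$. Suppose $H'(e,t)=H'(e',t')$. The coordinate of index $2(m+1)$ gives $t(1-t)=t'(1-t')$. If this number is not zero, then $u(e,t)=u(e',t')$; if it is zero, then $t,t'\in\{0,1\}$ and $H_0(e,t)=H_0(e',t')$. In both cases $(e,t)=(e',t')$. The even coordinates of index greater than $2m$ are at most $\frac14$ on the image of $H'$, which is therefore a Z-set by (Z3). Put $H=h_0^{-1}H'$. By uniform continuity of $h_0^{-1}$, for large $m$ the map $H$ is so close to $H_0$ that all its tracks have diameter at most some $c<\delta$.

\emph{Sliding along the tracks.} Give $Q\times I\times I\cong Q$ the maximum metric and let $J:E\times I\to Q\times I\times I$, $J(e,t)=(e,\frac14+\frac t2,0)$. The image lies in the face where the last coordinate is $0$, so $J$ is a Z-embedding, and there is a homeomorphism $h:Q\times I\times I\to Q$ with $hJ=H$. Choose $0<r<\frac14$ such that points at distance at most $r$ have $h$-images at distance at most $(\delta-c)/3$. Let $\kappa:Q\times I\to[0,1]$ be a map equal to $1$ on $E\times\{0\}$ and to $0$ at all points at distance at least $r$ from $E\times\{0\}$. For $s\in[0,1]$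 let $\theta_s$ be the homeomorphism of $I$ that is the identity on $[0,\frac14-r]\cup[\frac34+r,1]$, sends $\frac14$ to $\frac14+\frac s2$, and is affine on $[\frac14-r,\frac14]$ and on $[\frac14,\frac34+r]$. Then $\theta_0=\mathrm{id}$, and $\Theta(x,t,y)=(x,\theta_{\kappa(x,y)}(t),y)$ is a continuous bijection of a compact space, hence a homeomorphism. If $\Theta$ moves $z=(x,t,y)$, then $\kappa(x,y)>0$, so $d(x,e)<r$ for some $e\in E$ and $y<r$; also $t$ and $\theta_{\kappa(x,y)}(t)$ lie in $[\frac14-r,\frac34+r]$. Thus $z$ and $\Theta(z)$ are each within $r$ of a point of $J(\{e\}\times I)=\{e\}\times[\frac14,\frac34]\times\{0\}$, and $d(h(z),h\Theta(z))\le c+\frac23(\delta-c)$. Hence $h\Theta h^{-1}\in U_\delta$. Finally, $e=H(e,0)=hJ(e,0)$ and $\Theta J(e,0)=(e,\frac34,0)=J(e,1)$, so $h\Theta h^{-1}(e)=H(e,1)=f(e)$.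

\emph{Case 2: general.} By Lemma~\ref{lem:approx} there is a Z-embedding $\beta:E\to Q$ with $\beta(E)\cap(E\cup F)=\emptyset$ and $d(\beta,\mathrm{id}_E)+d(f,\mathrm{id}_E)<\delta$. Both $\beta:E\to\beta(E)$ and $f\beta^{-1}:\beta(E)\to F$ move points by at most this sum and have disjoint domain and range. By Case~1 they extend to elements of $U_\delta$, whose product extends $f$ and lies in $U_{2\delta}$.
\end{proof}

\section{Coarser topologies and crushed sets}\label{sec:plan}

We prove Theorem~\ref{thm:B} by contradiction. \emph{In Sections~\ref{sec:plan}--\ref{sec:end}, $\tau$ is a Hausdorff group topology on $G$ strictly coarser than the compact-open topology $\tau_{co}$, and $\mathcal N$ is the set of $\tau$-neighborhoods of $1$.} We use the following properties.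
\begin{itemize}
\item[(N1)] Each $V\in\mathcal N$ contains some $U_\varepsilon$, because $\tau\subset\tau_{co}$.
\item[(N2)] If $V\in\mathcal N$ and $h\in G$, then $hVh^{-1}\in\mathcal N$; and for each $r\ge1$ there is a symmetric $W\in\mathcal N$ with $W^r\subset V$. This holds in every topological group.
\item[(N3)] For each $g\ne1$ the set $G\setminus\{g\}$ belongs to $\mathcal N$, because $\tau$ is Hausdorff.
\item[(N4)] Some $U_\varepsilon$ contains no member of $\mathcal N$. Otherwise $\tau$ and $\tau_{co}$ would have the same neighborhoods of $1$, and a group topology is determined by these.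
\end{itemize}

By (N4), elements that are $\tau$-close to $1$ can move points far. We show that they can do much more.

\begin{definition}
A set $A\subset Q$ is \emph{crushable} if for every $V\in\mathcal N$ and $\varepsilon>0$ there is $k\in V$ with $\operatorname{diam}k(A)<\varepsilon$.
\end{definition}

If $A$ is crushable and $h\in G$, then $h(A)$ is crushable: take $k'\in h^{-1}Vh$ with $\operatorname{diam}k'(A)$ so small that $\operatorname{diam}hk'(A)<\varepsilon$, and put $k=hk'h^{-1}\in V$. The reason for the definition is the following observation:
\begin{equation}\label{eq:conj}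
\text{if $a$ is supported in $A$ and $\operatorname{diam}k(A)<\delta$, then $kak^{-1}\in U_\delta$.}
\end{equation}
Indeed, $kak^{-1}$ is supported in $k(A)$. So if $V\supset U_\delta$ is symmetric and $k\in V$, then $a\in V^3$ for every $a$ supported in $A$, however large the displacement of $a$. Once large enough sets are crushed, a fixed element $g_*\ne1$ is trapped in every $V\in\mathcal N$, against (N3). We shall find one long path that is crushed by one element (Section~\ref{sec:path}), deduce that arcs are crushable (Section~\ref{sec:arc}), then that the cubes $I^n\times\{c\}$ are crushable (Section~\ref{sec:cube}), and finally use that $Q$ is, up to an error $2^{-n}$, the cube $I^n$ (Section~\ref{sec:end}).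

The passage from one class of sets to the next uses two kinds of moves on maps $X\to Q$. Let $W\in\mathcal N$ be symmetric, $U_{2\delta}\subset W$ and $k\in W$. A move from $\beta$ to $\beta'$ is \emph{short} if $d(\beta,\beta')<\delta$ and \emph{$k$-short} if $d(k\beta,k\beta')<\delta$. A $k$-short move may be very long in the metric $d$: if $\operatorname{diam}k(A)<\delta$, we may change $\beta$ arbitrarily at points $x$ where the old and the new value both lie in $A$, provided that we do not change it elsewhere.

\begin{lemma}[Chain lemma]\label{lem:chain}
Let $W\subset G$ be a symmetric set containing $U_{2\delta}$, and let $k\in W$. Let $X$ be a nonempty compact metrizable space and let $\beta_0,\dots,\beta_N:X\to Q$ be maps such that $\beta_0$ is a Z-embedding and, for each $i=1,\dots,N$,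
\[
d(\beta_{i-1},\beta_i)<\delta\qquad\text{or}\qquad d(k\beta_{i-1},k\beta_i)<\delta .
\]
Then for every $\eta>0$ there is $g\in W^{3N}$ with $d(g\beta_0,\beta_N)<\eta$.
\end{lemma}

\begin{proof}
Put $\alpha_0=\beta_0$. By Lemma~\ref{lem:approx} and uniform continuity of $k$ there are Z-embeddings $\alpha_1,\dots,\alpha_N$ so close to $\beta_1,\dots,\beta_N$ that the $N$ strict inequalities hold with $\alpha$ in place of $\beta$, and $d(\alpha_N,\beta_N)<\eta$. If $d(\alpha_{i-1},\alpha_i)<\delta$, Lemma~\ref{lem:small} extends $\alpha_i\alpha_{i-1}^{-1}$ to some $w\in U_{2\delta}\subset W\subset W^3$, and $\alpha_i=w\alpha_{i-1}$. If $d(k\alpha_{i-1},k\alpha_i)<\delta$, the same argument applied to the Z-embeddings $k\alpha_{i-1},k\alpha_i$ gives $w\in W$ with $k\alpha_i=wk\alpha_{i-1}$, so $\alpha_i=(k^{-1}wk)\alpha_{i-1}$ with $k^{-1}wk\in W^3$. Hence $\alpha_N=g\alpha_0$ with $g\in W^{3N}$.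
\end{proof}

The difficulty in using this lemma lies in the order of the choices. We are given $V$; we need $W$ with $W^{3N}\subset V$, so $W$ depends on $N$; and only then do we learn $\delta$. Any homotopy can be cut into short moves, but their number grows as $\delta\to0$. \emph{The number $N$ of moves must be fixed before $\delta$ is known.} In Sections~\ref{sec:arc} and~\ref{sec:cube} this is achieved by performing many local modifications at once, in a single $k$-short move.

\section{A long path that is crushed}\label{sec:path}

Write $[a,b]=aba^{-1}b^{-1}$. The first lemma is pure algebra; it turns ``$g$ moves $B$ off itself'' into an equation that a group topology can see.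

\begin{lemma}\label{lem:comm}
Let $B\subset Q$ and $g\in G$ with $gB\cap B=\emptyset$. If $a,b\in G$ are supported in $B$, then $[[g,a],b]=[a^{-1},b]$.
\end{lemma}

\begin{proof}
The element $e=gag^{-1}$ is supported in $gB$, so it commutes with $a$ and $b$. Since $[g,a]=ea^{-1}$, we get $[[g,a],b]=(ea^{-1})\,b\,(ae^{-1})\,b^{-1}=a^{-1}bab^{-1}$.
\end{proof}

\begin{lemma}\label{lem:stay}
For each nonempty open $B\subset Q$ there is $V\in\mathcal N$ such that $gB\cap B\ne\emptyset$ for all $g\in V$.
\end{lemma}

\begin{proof}
We first find noncommuting $a,b$ supported in $B$. The set $B$ contains $C\times Q_N$ for some $N\ge1$ and some nondegenerate closed cube $C\subset(0,1)^N$, with center $o$. A homeomorphism $\alpha$ of $[0,1]$ fixing $0$ and $1$ defines $a_\alpha\in G$ by $a_\alpha(o+s(p-o),y)=(o+\alpha(s)(p-o),y)$ for $p\in\partial C$, $s\in[0,1]$, and $a_\alpha=\mathrm{id}$ off $C\times Q_N$. The map $\alpha\mapsto a_\alpha$ is an injective homomorphism. Let $\alpha(s)=s^2$ and let $\beta$ be the identity on $[0,\frac12]$ with $\beta(\frac23)\ne\frac23$. Then $\beta\alpha(\frac23)=\frac49\ne\alpha\beta(\frac23)$, so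 $a=a_\alpha$ and $b=a_\beta$ do not commute, and $[a^{-1},b]\ne1$.

The map $g\mapsto[[g,a],b]$ is $\tau$-continuous and sends $1$ to $1$. By (N3) there is $V\in\mathcal N$ on which it omits the value $[a^{-1},b]$, and Lemma~\ref{lem:comm} shows that $gB\cap B\neq\emptyset$ for $g\in V$.
\end{proof}

\begin{lemma}\label{lem:move}
For all nonempty open $E,F\subset Q$ and all $V\in\mathcal N$ there is $g\in V$ with $gE\cap F\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $\varepsilon$ be as in (N4). For $V\in\mathcal N$ let $T_V\subset Q^2$ be the closure of the set of pairs $(x,g(x))$ with $g\in V$ and $d(x,g(x))\ge\varepsilon$. It is nonempty, because there is $g\in V\setminus U_\varepsilon$ and the displacement of $g$ is attained. Since $T_{V\cap V'}\subset T_V\cap T_{V'}$, compactness gives a point $(p,q)$ in all $T_V$, and $p\ne q$. Thus for all neighborhoods $E_0$ of $p$ and $F_0$ of $q$, each $V'\in\mathcal N$ contains some $g'$ with $g'E_0\cap F_0\ne\emptyset$. Given $E,F,V$, choose distinct points $p'\in E$, $q'\in F$ and $h\in G$ with $h(p)=p'$, $h(q)=q'$. Apply the above to $E_0=h^{-1}E$, $F_0=h^{-1}F$, $V'=h^{-1}Vh$,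 and put $g=hg'h^{-1}\in V$. Then $gE\cap F=h(g'E_0\cap F_0)\ne\emptyset$.
\end{proof}

Take a small ball $O$. By the two lemmas, some $g$ that is $\tau$-close to $1$ leaves part of $O$ in $O$ and takes another part far away. So the connected set $gO$ contains a long path, and $g^{-1}$ crushes this path into $O$. We know nothing about the shape of the path, and we want it to run along the fixed arc
\[
A(t)=\bigl(\tfrac14+\tfrac t2,\tfrac12,\tfrac12,\dots\bigr),\qquad t\in[0,1].
\]
The map $A$ is affine, it is a Z-embedding by (Z3), and $d(A(t),A(t'))\le|t-t'|$. One would like to move the path near $A$ by some $h\in G$ and replace $g^{-1}$ by $hg^{-1}h^{-1}$; but to have $hg^{-1}h^{-1}\in V$ we must know $h$ before we choose $g$. The solution is to prepare finitely many maps $h$ in advance. A path that starts near the center of a box and leaves the box must cross one of finitely many slabs along its walls, and each slab can be squeezed to a thin tube around $A$. This is where Lemma~\ref{lem:stay} is needed: it tells us where the path starts.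

\begin{lemma}\label{lem:path}
For all $V\in\mathcal N$ and $\mu\in(0,1]$ there are $k\in V$, a path $\sigma:[0,1]\to Q$ and a map $\phi:[0,1]\to[0,1]$ with $\phi(0)=0$, $\phi(1)=1$ such that
\[
d\bigl(\sigma(s),A(\phi(s))\bigr)<\mu\ \text{ for all } s,\qquad \operatorname{diam}k(\sigma[0,1])<\mu .
\]
\end{lemma}

\begin{proof}
Take $r\ge1$ with $2^{-r}<\mu$ and let $B=\{|x_m-\frac12|\le\frac14\text{ for all }m\le r\}$. For $m\le r$ and a sign $\pm$, the slab $T_{m,\pm}$ is the set of $x\in B$ with $\frac18\le\pm(x_m-\frac12)\le\frac14$. Let $\rho_+$ be a homeomorphism of $I$ mapping $[\frac58,\frac34]$ onto $[\frac14,\frac34]$ with $\rho_+(\frac58)=\frac14$, $\rho_+(\frac34)=\frac34$, and let $\rho_-(t)=\rho_+(1-t)$, so that $\rho_-$ maps $[\frac14,\frac38]$ onto $[\frac14,\frac34]$ with $\rho_-(\frac38)=\frac14$, $\rho_-(\frac14)=\frac34$. Let $\chi$ be a homeomorphism of $I$ with $\chi([\frac14,\frac34])\subset[\frac12-\frac\mu4,\frac12+\frac\mu4]$. Define $h_{m,\pm}\in G$ as follows: interchange the coordinates $1$ and $m$, then apply $\rho_\pm$ to the first coordinate and $\chi$ to the coordinates $2,\dots,r$, and leave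 the others unchanged. If $x\in T_{m,\pm}$ and $x'=h_{m,\pm}(x)$, then $t=2(x'_1-\frac14)$ lies in $[0,1]$ and $A(t)$ has first coordinate $x'_1$, so
\begin{equation}\label{eq:tube}
d(x',A(t))\le\frac\mu4\sum_{i=2}^r2^{-i}+\frac12\sum_{i>r}2^{-i}\le\frac\mu8+2^{-r-1}<\mu .
\end{equation}

Let $O$ be an open ball about $(\frac12,\frac12,\dots)$ such that $|x_m-\frac12|<\frac18$ for all $x\in O$, $m\le r$, and $\operatorname{diam}h_{m,\pm}(O)<\mu$ for all $2r$ choices. By (N2) and Lemma~\ref{lem:stay} there is a symmetric $W\in\mathcal N$ with $h_{m,\pm}Wh_{m,\pm}^{-1}\subset V$ for all choices and $gO\cap O\ne\emptyset$ for all $g\in W$. By Lemma~\ref{lem:move} there is $g\in W$ with $gO\cap\{x_1>\frac34\}\ne\emptyset$. Since $O$ is convex, $gO$ is path connected and contains a path $\kappa:[0,1]\to gO$ with $\kappa(0)\in O$ and $\kappa(1)\in\{x_1>\frac34\}$, so $\kappa(1)\notin B$. Let $s_1$ be the largest $s$ with $\kappa([0,s])\subset B$; it exists because $B$ is closed, and $s_1<1$. If all $|\kappa_m(s_1)-\frac12|$, $m\le r$, were less than $\frac14$, then $s_1$ could be increased. So $\pm(\kappa_m(s_1)-\frac12)=\frac14$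 for some $m\le r$ and some sign, which we fix. Since $\pm(\kappa_m(0)-\frac12)<\frac18$, there is a last time $s_0<s_1$ with $\pm(\kappa_m(s_0)-\frac12)=\frac18$, and $\kappa([s_0,s_1])\subset T_{m,\pm}$.

Let $h=h_{m,\pm}$, let $\sigma$ be $h\circ\kappa|_{[s_0,s_1]}$ reparametrized by $[0,1]$, let $\phi=2(\sigma_1-\frac14)$, and let $k=hg^{-1}h^{-1}\in V$. The values of $\rho_\pm$ give $\phi(0)=0$ and $\phi(1)=1$, the first estimate is \eqref{eq:tube}, and $k(\sigma[0,1])\subset hg^{-1}(gO)=h(O)$ has diameter less than $\mu$.
\end{proof}

\section{Arcs are crushable}\label{sec:arc}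

Let $k,\sigma,\phi$ be as in Lemma~\ref{lem:path}, and call $\phi(s)$ the \emph{height} of $\sigma(s)$. The element $k$ crushes $\sigma$, but we know nothing about $k$ at points merely close to $\sigma$, such as the points of $A$, because the modulus of continuity of $k$ may be very bad at the scale $\mu$. We must therefore move $A$ onto $\sigma$. If $\phi$ is an increasing homeomorphism, one short move does this, from the Z-embedding $A\phi$ to $\sigma$. In general $\phi$ goes up and down, while an injective parametrization of $A$ can only go up.

\begin{example}\label{ex:zigzag}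
Suppose that $\sigma$ consists of three consecutive pieces $\sigma',\sigma'',\sigma'''$ on which the height is strictly monotone and runs from $0$ to $\frac23$, from $\frac23$ to $\frac13$, and from $\frac13$ to $1$. Write $\sigma'(y)$ for the point of $\sigma'$ of height $y$, and similarly for the other pieces. Divide $[0,1]$ into five intervals $T_1,\dots,T_5$ and define three paths; an entry $\sigma':y\to y'$ means that the path follows $\sigma'$ with the height changing affinely from $y$ to $y'$, and $\Sigma$ is the straight segment from $\sigma'(\frac23)$ to $\sigma'''(\frac23)$.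
\[
\begin{array}{c|ccccc}
&T_1&T_2&T_3&T_4&T_5\\ \hline
\beta_1&\sigma':0\to\frac23&\text{rest}&\text{rest}&\Sigma&\sigma''':\frac23\to1\\[2pt]
\beta_2&\sigma':0\to\frac23&\sigma':\frac23\to\frac13&\sigma':\frac13\to\frac23&\Sigma&\sigma''':\frac23\to1\\[2pt]
\beta_3&\sigma':0\to\frac23&\sigma'':\frac23\to\frac13&\sigma''':\frac13\to\frac23&\text{rest}&\sigma''':\frac23\to1
\end{array}
\]
See Figure~\ref{fig:zigzag}. The path $\beta_1$ is $\mu$-close to $Af$ with $f$ nondecreasing, hence close to an injective parametrization of $A$. The paths $\beta_1$ and $\beta_2$ differ only on $T_2\cup T_3$, where both lie on $\sigma$; so $d(k\beta_1,k\beta_2)<\mu$. The paths $\beta_2$ and $\beta_3$ are at each time $\mu$-close to the same point of $A$, so $d(\beta_2,\beta_3)<2\mu$. And $\beta_3$ lies on $\sigma$. The segment $\Sigma$, on which $k$ is unknown, does not change during the $k$-short move; this is possible because the detour inserted in $\beta_2$ is a closed loop.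
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.68,yscale=1.1]
\begin{scope}
\draw[gray] (0,0)--(4,0)--(2,0.7)--(6,0.7);
\draw[very thick] (0,0)--(4,0); \draw[very thick,dashed] (4,0)--(4,0.7); \draw[very thick,->] (4,0.7)--(6,0.7);
\node at (3,-0.75) {$\beta_1$};
\end{scope}
\begin{scope}[shift={(6.8,0)}]
\draw[gray] (0,0)--(4,0)--(2,0.7)--(6,0.7);
\draw[very thick] (0,0)--(4,0); \draw[very thick,dashed] (4,0)--(4,0.7); \draw[very thick,->] (4,0.7)--(6,0.7);
\draw[->] (4,-0.17)--(2,-0.17); \draw[->] (2,-0.34)--(4,-0.34);
\node at (3,-0.75) {$\beta_2$};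
\end{scope}
\begin{scope}[shift={(13.6,0)}]
\draw[very thick,->] (0,0)--(4,0)--(2,0.7)--(6,0.7);
\node at (3,-0.75) {$\beta_3$};
\end{scope}
\end{tikzpicture}
\caption{Moving a monotone path onto a zigzag path $\sigma$ (gray). The height is the horizontal direction and the vertical distances are small. The path $\beta_1$ skips the backtrack of $\sigma$ by a short segment (dashed). The path $\beta_2$ first goes back and forth along the lower piece of $\sigma$ (thin arrows). The path $\beta_3$ makes the same changes of height while following $\sigma$ itself.}\label{fig:zigzag}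
\end{figure}

In general there are many backtracks, and they are nested. We treat all of them simultaneously, so that the number of moves is still three. The loop that imitates a backtrack is again found on the earlier part of $\sigma$, which has already passed through all lower heights; but now neither the backtrack nor the earlier part is monotone, and the two must be traversed so as to keep the same height. This is the mountain climbing problem.

\begin{lemma}[Mountain climbing]\label{lem:climb}
Let $f$ be a real continuous function on an interval with endpoints $a_0,a_1$, and $g$ one on an interval with endpoints $b_0,b_1$. Suppose $f(a_0)=g(b_0)=y_0$, $f(a_1)=g(b_1)=y_1\ne y_0$, and that all values of $f$ and $g$ lie between $y_0$ and $y_1$. For every $\mu>0$ there are paths $a$ from $a_0$ to $a_1$ and $b$ from $b_0$ to $b_1$ in these intervals, defined on $[0,1]$, with $|f\circ a-g\circ b|<\mu$.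
\end{lemma}

\begin{proof}
Affine changes of the domains and of the range (replacing $\mu$ by $\mu/|y_1-y_0|$) reduce to $a_0=b_0=y_0=0$, $a_1=b_1=y_1=1$. Take a partition $0=x_0<\dots<x_N=1$, $N\ge2$, on whose intervals $f$ and $g$ oscillate by less than $\mu/8$. For $0<i<N$ choose numbers $\tilde f(x_i),\tilde g(x_i)\in(0,1)$ within $\mu/8$ of $f(x_i),g(x_i)$, all $2(N-1)$ of them distinct; keep the values $0$ and $1$ at the ends and interpolate linearly. For $x\in[x_{i-1},x_i]$ the value $\tilde f(x)$ lies between two numbers that are within $\mu/4$ of $f(x)$, so $|\tilde f-f|<\mu/2$, and likewise $|\tilde g-g|<\mu/2$. It suffices to find $a,b$ with $\tilde f\circ a=\tilde g\circ b$.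

Let $\Gamma=\{(x,y)\in I^2:\tilde f(x)=\tilde g(y)\}$, a compact set. At a point $(x,y)\in\Gamma$ of the open square, $x$ and $y$ are not both partition points, since the chosen values are distinct. If $y$ is not, then $\tilde g$ is linear and nonconstant near $y$, and near $(x,y)$ the set $\Gamma$ is the graph of the composition of $\tilde f$ with the local inverse of $\tilde g$, an open arc; if $x$ is not, exchange the roles. Both functions take values in $(0,1)$ on $(0,1)$, so the only points of $\Gamma$ on the boundary of the square are $(0,0)$ and $(1,1)$. Near these points $\tilde f$ and $\tilde g$ are linear and increasing, so $\Gamma$ is a segment ending there. Thus $\Gamma$ is a compact $1$-manifold with boundary $\{(0,0),(1,1)\}$. A compact connected $1$-manifold is a circle or an arc, so the component of $(0,0)$ is an arc, whose other end can only be $(1,1)$. Parametrize it by $(a,b)$.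
\end{proof}

\begin{proposition}\label{prop:arc}
The image of every Z-embedding $\gamma:[0,1]\to Q$ is crushable.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:anderson}, $\gamma=hA$ with $h\in G$, so it suffices to crush $A[0,1]$. Let $V\in\mathcal N$ and $\varepsilon\in(0,1]$. Choose a symmetric $W\in\mathcal N$ with $W^{10}\subset V$, then $\delta\in(0,\varepsilon]$ with $U_{2\delta}\subset W$, and put $\mu=\delta/5$. Let $k\in W$, $\sigma$, $\phi$ be given by Lemma~\ref{lem:path} for $W$ and $\mu$.

\emph{Cutting $\sigma$ at levels.} Let $1/M<\mu$ and $\ell_j=j/M$ for $0\le j\le M$. Let $q_j=\min\phi^{-1}(\ell_j)$ be the first time at which level $\ell_j$ is reached. Then $q_0=0$, $\phi\le\ell_j$ on $[0,q_j]$, and $q_j<q_{j+1}$ by the intermediate value theorem. For $j<M$ let $p_j$ be the last time in $[0,q_{j+1}]$ with $\phi=\ell_j$. Then $q_j\le p_j<q_{j+1}$, and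
\begin{equation}\label{eq:levels}
\phi\le\ell_{j+1}\ \text{ on }[q_j,p_j],\qquad \ell_j\le\phi\le\ell_{j+1}\ \text{ on }[p_j,q_{j+1}].
\end{equation}
So all large backtracks occur in the intervals $[q_j,p_j]$.

\emph{Imitating a backtrack by a loop.} We claim that for $0\le j<M$ there are a path $\theta_j$ in $[0,1]$ from $q_j$ to $p_j$ and a path $\psi_j$ in $[0,1]$ from $q_j$ to $q_j$ with $|\phi\theta_j-\phi\psi_j|<2\mu$. On $[q_j,p_j]$ the height may exceed $\ell_j$ slightly, which the earlier part of $\sigma$ cannot imitate, so we truncate: let $\omega=\min(\phi,\ell_j)$ on $[q_j,p_j]$. By \eqref{eq:levels}, $|\omega-\phi|\le1/M<\mu$. If $\omega\equiv\ell_j$ (as happens for $j=0$), take $\theta_j$ affine and $\psi_j\equiv q_j$. Otherwise $m=\min\omega<\ell_j$ is attained at some $r\in(q_j,p_j)$. Since $\phi(0)=0\le m<\ell_j=\phi(q_j)$, there is a last time $c<q_j$ with $\phi(c)=m$, and $m\le\phi\le\ell_j$ on $[c,q_j]$. The function $\omega$ on $[q_j,r]$, read from $q_j$ to $r$, and the function $\phi$ on $[c,q_j]$, read from $q_j$ to $c$, both go from $\ell_j$ to $m$ and stay between these values. Lemma~\ref{lem:climb}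 gives paths $\theta'$ from $q_j$ to $r$ and $\psi'$ from $q_j$ to $c$ with $|\omega\theta'-\phi\psi'|<\mu$. Applied to $\omega$ on $[r,p_j]$, read from $p_j$ to $r$, and again to $\phi$ on $[c,q_j]$, it gives $\theta''$ from $p_j$ to $r$ and $\psi''$ from $q_j$ to $c$ with $|\omega\theta''-\phi\psi''|<\mu$. Let $\theta_j$ be $\theta'$ followed by the reverse of $\theta''$, and $\psi_j$ be $\psi'$ followed by the reverse of $\psi''$. Then $|\phi\theta_j-\phi\psi_j|\le|\phi\theta_j-\omega\theta_j|+|\omega\theta_j-\phi\psi_j|<2\mu$.

\emph{The chain.} Divide $[0,1]$ into consecutive closed intervals $J_0,J_0',J_1,J_1',\dots,J_{M-1},J'_{M-1}$, identify each with $[0,1]$ affinely, and define $f,\Theta:[0,1]\to[0,1]$ and $\beta_1,\beta_2:[0,1]\to Q$ by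
\[
\begin{array}{c|cc}
&\text{on }J_j&\text{on }J'_j\\ \hline
f&\ell_j&\text{affine from }\ell_j\text{ to }\ell_{j+1}\\
\beta_1&\sigma(q_j)&\text{affine from }\sigma(q_j)\text{ to }\sigma(q_{j+1})\\
\beta_2&\sigma\psi_j&\text{affine from }\sigma(q_j)\text{ to }\sigma(q_{j+1})\\
\Theta&\theta_j&\text{affine from }p_j\text{ to }q_{j+1}
\end{array}
\]
The endpoint values match, so all four are continuous. Put $\beta_3=\sigma\Theta$. The function $\nu=(1-\mu)f+\mu\,\mathrm{id}$ is strictly increasing with $\nu(0)=0$, $\nu(1)=1$ and $|\nu-f|\le\mu$. So $\beta_0=A\nu$ is a Z-embedding with the same image as $A$. We estimate the three moves.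
\begin{itemize}
\item Since $d(\sigma(q_j),A(\ell_j))<\mu$ and $A$ is affine, \eqref{eq:convex} gives $d(\beta_1,Af)<\mu$. Hence $d(\beta_0,\beta_1)<2\mu$.
\item The maps $\beta_1,\beta_2$ agree on each $J'_j$, and on $J_j$ both take values in $\sigma[0,1]$. Hence $d(k\beta_1,k\beta_2)<\mu$.
\item On $J_j$, passing through $A\phi\psi_j$ and $A\phi\theta_j$, we get $d(\sigma\psi_j,\sigma\theta_j)<\mu+2\mu+\mu$. On $J_j'$, $\beta_2=\beta_1$ is $\mu$-close to $Af$, $\beta_3$ is $\mu$-close to $A\phi\Theta$, and $|f-\phi\Theta|\le1/M<\mu$ because both functions have values in $[\ell_j,\ell_{j+1}]$ by \eqref{eq:levels}. Hence $d(\beta_2,\beta_3)<4\mu$.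
\end{itemize}
All three bounds are less than $\delta$. By Lemma~\ref{lem:chain} and uniform continuity of $k$ there is $g\in W^9$ with $d(kg\beta_0,k\beta_3)<\mu$. Since $\operatorname{diam}k(\beta_3[0,1])<\mu$, the element $kg\in W^{10}\subset V$ satisfies $\operatorname{diam}kg(A[0,1])<3\mu<\varepsilon$.
\end{proof}

\section{Cubes are crushable}\label{sec:cube}

Let $P=I^n$ and $\alpha(x)=(x,c)$ with $c\in Q_n$. The straight-line homotopy $\Phi(x,t)=(1-t)\alpha(x)+tx_0$ contracts $\alpha$ to a point $x_0$. Nearby points have nearby tracks, so up to a small error there are only finitely many tracks. String them together on one arc $\gamma$ and let $k$ crush $\gamma$; then traveling along a track should be a $k$-short move. The obstacle is continuity. If two overlapping small sets are assigned different pieces of $\gamma$, then on the overlap one has to interpolate between these pieces, the interpolated tracks leave $\gamma$, and $k$ is not controlled there. So in one move only the points of a \emph{disjoint} family of small open sets may travel.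

The case $n=1$ shows the way out. Cover $P=[0,1]$ by short open intervals, listed from left to right, each meeting only its neighbors. The odd-numbered intervals are pairwise disjoint, and so are the even-numbered ones. Take a partition of unity $\lambda_0+\lambda_1=1$ with $\lambda_0$ supported in the union of the odd intervals and $\lambda_1$ in the union of the even ones. In the first round the point $x$ travels along its track from time $0$ to time $\lambda_0(x)$; only points of odd intervals move. In the second round it travels from time $\lambda_0(x)$ to time $1$; only points of even intervals move. Two rounds suffice however short the intervals are. In dimension $n$, $n+1$ rounds suffice, and $n$ is known in advance.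

\begin{lemma}\label{lem:colors}
For every $\mu>0$ the cube $P=I^n$ has a finite open cover $\{O_{ij}\}$, $0\le i\le n$, by nonempty sets of diameter less than $\mu$ such that $O_{ij}\cap O_{ij'}=\emptyset$ for $j\neq j'$.
\end{lemma}

\begin{proof}
Take a triangulation of $P$ with simplices of diameter less than $\mu/3$. The vertices of its barycentric subdivision are the barycenters $b_s$ of the simplices $s$, and $b_s,b_{s'}$ span an edge only if one of $s,s'$ is a proper face of the other. The open star of a vertex is the set of points whose barycentric coordinate at that vertex is positive; the open stars cover $P$, have diameter at most $2\mu/3$, and two of them meet only if the vertices span an edge. Let $O_{i1},O_{i2},\dots$ be the open stars, in the subdivision, of the barycenters of the $i$-dimensional simplices.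
\end{proof}

\begin{proposition}\label{prop:cube}
For all $n\ge1$ and $c\in Q_n$ the set $I^n\times\{c\}$ is crushable.
\end{proposition}

\begin{proof}
Let $V\in\mathcal N$ and $\varepsilon>0$. Choose a symmetric $W\in\mathcal N$ with $W^{9(n+1)}\subset V$, then $\delta>0$ with $U_{2\delta}\subset W$, and put $\mu=\delta/3$. Let $P,\alpha,x_0,\Phi$ be as above; $\alpha$ is a Z-embedding by (Z3). Measure distances in $P$ by $d(\alpha(x),\alpha(x'))$ and let $\{O_{ij}\}$ be the cover of Lemma~\ref{lem:colors}. Put $O_i=\bigcup_jO_{ij}$ and choose $y_{ij}\in O_{ij}$. Let $\lambda_0,\dots,\lambda_n$ be a partition of unity with $\operatorname{supp}\lambda_i\subset O_i$ (closed supports), and let $\kappa_i:P\to[0,1]$ be a map with $\kappa_i=1$ on $\operatorname{supp}\lambda_i$ and $\operatorname{supp}\kappa_i\subset O_i$. Put $t_0=0$ and $t_{i+1}=t_i+\lambda_i$, so that $0\le t_i\le1$ and $t_{n+1}=1$.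

Choose disjoint intervals $[a_{ij},b_{ij}]\subset[0,1]$, write $s_{ij}(t)=a_{ij}+t(b_{ij}-a_{ij})$, and let $\gamma_0:[0,1]\to Q$ be a path with $\gamma_0(s_{ij}(t))=\Phi(y_{ij},t)$ for $t\in[0,1]$; fill the gaps with straight segments. By Lemma~\ref{lem:approx} there is a Z-embedding $\gamma$ with $d(\gamma,\gamma_0)<\mu$, and by Proposition~\ref{prop:arc} there is $k\in W$ with $\operatorname{diam}k(\gamma[0,1])<\mu$.

For round $i$ we deform $\Phi$ so that the tracks of the moving points lie exactly on $\gamma$:
\[
\Phi_i(x,t)=\begin{cases}(1-\kappa_i(x))\,\Phi(x,t)+\kappa_i(x)\,\gamma(s_{ij}(t)),&x\in O_{ij},\\ \Phi(x,t),&x\notin\operatorname{supp}\kappa_i.\end{cases}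
\]
The sets $O_{ij}$ (for fixed $i$) are disjoint, they and $P\setminus\operatorname{supp}\kappa_i$ are open and cover $P$, and the formulas agree where $\kappa_i=0$. So $\Phi_i$ is well defined and continuous. For $x\in O_{ij}$, \eqref{eq:convex} gives
\[
d(\Phi_i(x,t),\Phi(x,t))\le d\bigl(\gamma(s_{ij}(t)),\Phi(y_{ij},t)\bigr)+d\bigl(\Phi(y_{ij},t),\Phi(x,t)\bigr)<2\mu .
\]
Put $\beta_i(x)=\Phi(x,t_i(x))$ for $0\le i\le n+1$, and $\beta_i^-(x)=\Phi_i(x,t_i(x))$, $\beta_i^+(x)=\Phi_i(x,t_{i+1}(x))$ for $0\le i\le n$. Then $d(\beta_i,\beta_i^-)\le2\mu<\delta$ and $d(\beta_i^+,\beta_{i+1})\le2\mu<\delta$. Moreover $d(k\beta_i^-,k\beta_i^+)<\mu$: where $\lambda_i(x)=0$ we have $t_i(x)=t_{i+1}(x)$ and the two maps agree, and on $\operatorname{supp}\lambda_i$ we have $\kappa_i=1$ and both take values in $\gamma[0,1]$. So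
\[
\alpha=\beta_0,\ \beta_0^-,\ \beta_0^+,\ \beta_1,\ \beta_1^-,\ \beta_1^+,\ \dots,\ \beta_n^+,\ \beta_{n+1}\equiv x_0
\]
is a chain of $3(n+1)$ moves as in Lemma~\ref{lem:chain}. We obtain $g\in W^{9(n+1)}\subset V$ with $g\alpha(P)$ contained in the ball of radius $\varepsilon/3$ about $x_0$.
\end{proof}

\section{Half of the Hilbert cube: end of the proof of Theorem~\ref{thm:B}}\label{sec:end}

An element $k$ that crushes $I^n\times\{c\}$ also crushes $I^n\times N$ for a small neighborhood $N$ of $c$ in $Q_n$, but $N$ depends on $k$ and may be very small. To use \eqref{eq:conj} for a fixed homeomorphism we need a set that does not depend on $k$. Here the structure of $Q$ helps twice: \emph{every} homeomorphism of the factor $Q_n$ moves points of $Q$ by at most $2^{-n}$, and some homeomorphism of $Q_n$ pushes half of $Q_n$ into $N$.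

\begin{lemma}\label{lem:squeeze}
Let $\eta\in(0,\frac12]$ and $m\ge2$. There is $w\in G$ supported in $\{x_1\le\frac56\}$ with $w(\{x_1\le\frac23\})\subset\{x_1,\dots,x_m\le\eta\}$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.8]
\fill[gray!25] (0,0) rectangle (0.667,1);
\draw (0,0) rectangle (1,1);
\draw[very thick] (0.667,0)--(0.667,1); \draw[dashed] (0.833,0)--(0.833,1);
\node at (0.33,0.5) {$R_1$}; \node at (0.75,0.5) {$R_2$};
\node[below] at (0.667,0) {$\frac23$}; \node[below] at (0.833,0) {$\frac56$};
\draw[->] (1.15,0.5)--(1.45,0.5) node[midway,above] {$\psi$};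
\begin{scope}[shift={(1.6,0)}]
\fill[gray!25] (0,0) rectangle (0.35,0.35);
\draw (0,0) rectangle (1,1);
\draw[very thick] (0.35,0)--(0.35,0.35)--(0,0.35); \draw[dashed] (0.833,0)--(0.833,1);
\node at (0.175,0.175) {$R_1'$}; \node at (0.3,0.72) {$R_2'$};
\fill (0.6,0.65) circle (0.012) node[right] {$c$};
\node[below] at (0.35,0) {$\eta$}; \node[below] at (0.833,0) {$\frac56$};
\end{scope}
\end{tikzpicture}
\caption{A homeomorphism $\psi$ of the unit square that maps the rectangle $R_1=[0,\frac23]\times I$ onto the small square $R_1'=[0,\eta]^2$ and the strip $R_2$ onto the L-shaped region $R_2'$, which is star-shaped about $c$. The thick segment goes to the thick broken line, and $\psi$ is the identity to the right of the dashed line.}\label{fig:squeeze}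
\end{figure}

\begin{proof}
We first construct a homeomorphism $\psi$ of $I^2$ that is the identity on $[\frac56,1]\times I$ and maps $R_1=[0,\frac23]\times I$ onto $R_1'=[0,\eta]^2$; see Figure~\ref{fig:squeeze}.

Call a compact set $R\subset\mathbb R^2$ a \emph{cone from $c$} if $c$ is an interior point and $[c,p)\subset\operatorname{int}R$ for every $p\in R$. Then each ray from $c$ meets $\partial R$ exactly once and has no point of $R$ beyond that point, so $(p,s)\mapsto(1-s)c+sp$ maps $\partial R\times I$ onto $R$ and identifies only the points of $\partial R\times\{0\}$. It is a quotient map by compactness, so every homeomorphism between the boundaries of two cones extends to the cones. A rectangle is a cone from its center. The set $R_2'=([0,\frac56]\times I)\setminus[0,\eta)^2$ is a cone from any $c\in(\eta,\frac56)\times(\eta,1)$: if $p\in R'_2$, then $p_1\ge\eta$ or $p_2\ge\eta$, that coordinate is greater than $\eta$ on $[c,p)$, and $[c,p)$ lies in the interior of the rectangle $[0,\frac56]\times I$.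

Map the segment $\{\frac23\}\times I$ homeomorphically onto the broken line $\{\max(s,t)=\eta\}$ with $(\frac23,0)\mapsto(\eta,0)$ and $(\frac23,1)\mapsto(0,\eta)$. Map the rest of $\partial R_1$ onto the rest of $\partial R_1'$, both being arcs with the corresponding endpoints, and extend to $R_1\to R_1'$. On the boundary of $R_2=[\frac23,\frac56]\times I$ use the map already chosen on the left edge and the identity on the right edge; send the bottom edge onto $[\eta,\frac56]\times\{0\}$ and the top edge onto the arc from $(0,\eta)$ via $(0,1)$ to $(\frac56,1)$. This is a homeomorphism $\partial R_2\to\partial R_2'$; extend it to $R_2\to R_2'$. The two maps and the identity of $[\frac56,1]\times I$ agree on the common edges, and the three images cover $I^2$ and overlap only along the images of these edges. This defines $\psi$.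

Let $\psi_j\in G$ be $\psi$ acting on the coordinates $(x_1,x_j)$, and put $w=\psi_m\circ\dots\circ\psi_2$. Each $\psi_j$ is supported in $\{x_1\le\frac56\}$, hence so is $w$. If $x_1\le\frac23$, then after $\psi_2$ we have $x_1,x_2\le\eta\le\frac23$. Each subsequent $\psi_j$ keeps $x_1\le\eta$, makes $x_j\le\eta$, and changes no other coordinate.
\end{proof}

\begin{proposition}\label{prop:half}
Let $V\in\mathcal N$ be symmetric, $U_\delta\subset V$, and $n\ge1$ with $2^{-n}<\delta$. Every element of $G$ supported in $X^-=\{x_{n+1}\le\frac23\}$ or in $X^+=\{x_{n+1}\ge\frac13\}$ belongs to $V^5$.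
\end{proposition}

\begin{proof}
Write points of $Q_n$ as $y=(y_1,y_2,\dots)$ with $y_i=x_{n+i}$, and let $0=(0,0,\dots)\in Q_n$. By Proposition~\ref{prop:cube} there is $k\in V$ with $\operatorname{diam}k(I^n\times\{0\})<\delta$. For $m\ge2$ and $\eta\in(0,\frac12]$ let $N=\{y\in Q_n:y_1,\dots,y_m\le\eta\}$. For $y\in N$ we have $d((x,y),(x,0))\le\eta+2^{-m}$, so by uniform continuity of $k$ we can choose $m,\eta$ with $\operatorname{diam}k(I^n\times N)<\delta$. Lemma~\ref{lem:squeeze}, applied in $Q_n$, gives a homeomorphism $w$ of $Q_n$ with $w(\{y_1\le\frac23\})\subset N$. Let $\iota$ be the reflection $y_1\mapsto1-y_1$ of $Q_n$, and put $v^-=\mathrm{id}_{I^n}\times w$ and $v^+=\mathrm{id}_{I^n}\times w\iota$. Then $v^\pm(X^\pm)\subset I^n\times N$, and $|v^\pm|\le2^{-n}<\delta$, so $v^\pm\in V$. The element $k^\pm=kv^\pm\in V^2$ satisfies $\operatorname{diam}k^\pm(X^\pm)<\delta$. If $a$ is supported in $X^\pm$, then $k^\pm a(k^\pm)^{-1}\in U_\delta\subset V$ by \eqref{eq:conj}, and $a\in V^2VV^2=V^5$.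
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $\tau$ as in Section~\ref{sec:plan} exists. Let $g_*(x)=(x_1^2,x_2,x_3,\dots)$, so $g_*\ne1$. By (N3) and (N2) there is a symmetric $V\in\mathcal N$ with $g_*\notin V^{10}$. Choose $\delta$ and $n$ as in Proposition~\ref{prop:half}. We cut $g_*$ into two pieces by means of the far coordinate $x_{n+1}$. Let $\lambda:I\to[0,1]$ be a map with $\lambda=1$ on $[0,\frac13]$ and $\lambda=0$ on $[\frac23,1]$, and put
\[
g^-(x)=\bigl(x_1^{\,1+\lambda(x_{n+1})},x_2,x_3,\dots\bigr),\qquad g^+(x)=\bigl(x_1^{\,2/(1+\lambda(x_{n+1}))},x_2,x_3,\dots\bigr).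
\]
Both are homeomorphisms of $Q$, and $g^-g^+=g_*$. The first is the identity where $x_{n+1}>\frac23$, the second where $x_{n+1}<\frac13$; so $g^\pm$ is supported in $X^\pm$. By Proposition~\ref{prop:half}, $g_*\in V^{10}$, a contradiction.
\end{proof}

\begin{remark}
The hypothesis $\tau\ne\tau_{co}$ enters only through Lemma~\ref{lem:move}; for $\tau_{co}$ itself no set with two points is crushable. The Hausdorff property is used in Lemma~\ref{lem:stay} and in the final contradiction; for the indiscrete topology, where $\mathcal N=\{G\}$, the conclusion of Lemma~\ref{lem:stay} fails for small $B$ and the conclusion of Proposition~\ref{prop:half} carries no information. The inclusion $\tau\subset\tau_{co}$ provides the number $\delta$ in every use of Lemma~\ref{lem:chain} and of \eqref{eq:conj}.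
\end{remark}

\section{Closed normal subgroups: proof of Theorem~\ref{thm:C}}\label{sec:C}

A group topology that is not Hausdorff has a nontrivial closure of $\{1\}$, and this closure is a normal subgroup. So Theorem~\ref{thm:C} follows from Theorem~\ref{thm:B} once we know that $G$ has no proper nontrivial closed normal subgroup. A \emph{$Q$-manifold} is a separable metrizable space each point of which has an open neighborhood homeomorphic to an open subset of $Q$.

\begin{theorem}[Chapman]\label{thm:chapman}
A compact contractible $Q$-manifold is homeomorphic to $Q$.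
\end{theorem}

Let $C=\{x_1\le\frac23\}$ and $C'=\{x_1\le\frac56\}$. Call the sets $h(C)$, $h\in G$, \emph{half-cubes}. Homeomorphisms of the first coordinate taking $[0,\frac23]$ onto $[0,\frac56]$ or onto $[\frac23,1]$ show that $C'$ and $\{x_1\ge\frac23\}$ are half-cubes; hence the complement of $h(C)$ lies in the half-cube $h(\{x_1\ge\frac23\})$. The sets $\{x_1,\dots,x_m\le\eta\}$ have diameter at most $\eta+2^{-m}$ and contain $(0,0,\dots)$, so by Lemma~\ref{lem:squeeze} every neighborhood of $(0,0,\dots)$ contains a half-cube. Since $G$ acts transitively on $Q$, every nonempty open set contains a half-cube.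

\begin{lemma}\label{lem:normal}
Let $K\ne1$ be a closed normal subgroup of $G$. Every element supported in a half-cube belongs to $K$.
\end{lemma}

\begin{proof}
Take $g\in K$, $g\ne1$, and a nonempty open $B$ with $gB\cap B=\emptyset$ (a small ball about a point that $g$ moves). For all $a,b\in G$ normality gives $[g,a]=g(ag^{-1}a^{-1})\in K$ and then $[[g,a],b]\in K$. By Lemma~\ref{lem:comm}, every commutator of two elements supported in $B$ lies in $K$. The set $B$ contains a half-cube, and any two half-cubes differ by an element of $G$, so $h(C')\subset B$ for some $h$. Conjugating by $h$, we see that every commutator of two elements supported in $C'$ lies in $K$.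

Let $a$ be supported in a half-cube; by normality we may assume that it is $C$. To pass from commutators to $a$ we use that $K$ is closed. Lemma~\ref{lem:squeeze} provides $b_i$ supported in $C'$ with $\operatorname{diam}b_i(C)\to0$. Then $[a,b_i]=a\,(b_ia^{-1}b_i^{-1})\in K$, and $b_ia^{-1}b_i^{-1}$ is supported in $b_i(C)$, so it tends to $1$. Hence $[a,b_i]\to a$ and $a\in K$.
\end{proof}

\begin{lemma}\label{lem:factor}
Every $g\in G$ is a product of two elements supported in half-cubes.
\end{lemma}

\begin{proof}
The idea is to copy $g$ on a small half-cube $E$ by an element $a$ supported in $C$; then $a^{-1}g$ is the identity on $E$. To define $a$ between $E$ and the boundary of $C$, we recognize this region as a Hilbert cube and apply Theorem~\ref{thm:anderson} inside it.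

The statement is invariant under conjugation. Some element of $G$ moves a point $p$ and its image $g(p)$ into $C^\circ=\{x_1<\frac23\}$, so we may assume $p,g(p)\in C^\circ$. Choose a half-cube $E=h(C)$ inside the open set $C^\circ\cap g^{-1}(C^\circ)$. Let $S=\{x_1=\frac23\}$, $C^*=\{x_1\ge\frac23\}$ and $Y=C\cap h(C^*)$. Then $C=E\cup Y$, $E\cap Y=h(S)$, and $S\subset Y$ is disjoint from $h(S)\subset E$.

\emph{$Y$ is homeomorphic to $Q$.} The set $Y\cap C^\circ=h(C^*)\cap C^\circ$ is open in $Y$ and open in $h(C^*)\cong Q$. The set $Y\setminus E=C\setminus E$ is open in $Y$ and open in $C\cong Q$. These two sets cover $Y$ because $E\subset C^\circ$. So $Y$ is a compact $Q$-manifold. The map $h(x)\mapsto h(\frac23,x_2,x_3,\dots)$ retracts $E$ onto $h(S)$; together with the identity of $Y$ it retracts $C$ onto $Y$. A retract of the convex set $C$ is contractible, so $Y\cong Q$ by Theorem~\ref{thm:chapman}.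

\emph{$S\cup h(S)$ is a Z-set in $Y$.} By compactness $E\subset\{x_1<\frac23-s\}$ for all small $s>0$. The map that replaces $x_1$ by $\min(x_1,\frac23-s)$ sends the points that it moves into $\{x_1=\frac23-s\}\subset C\setminus E\subset Y$; so it maps $Y$ into $Y\setminus S$ and has displacement at most $s$. Next, $h(S)$ is a compact subset of the open set $C^\circ$, so $h(\{\frac23\le x_1\le\frac23+s\})\subset C^\circ$ for small $s$ by uniform continuity of $h$. The map $h(x)\mapsto h(\max(x_1,\frac23+s),x_2,\dots)$ sends the points of $Y$ that it moves into $h(\{x_1=\frac23+s\})\subset Y$; so it maps $Y$ into $Y\setminus h(S)$, and its displacement tends to $0$ with $s$. Now apply (Z4) in $Y$.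

All this holds for $gh$ in place of $h$, since $gh(C)=g(E)\subset C^\circ$: the space $Y'=C\cap gh(C^*)$ is homeomorphic to $Q$, and $S\cup gh(S)$ is a Z-set in it. By Theorem~\ref{thm:anderson} the homeomorphism $S\cup h(S)\to S\cup gh(S)$ equal to the identity on $S$ and to $g$ on $h(S)$ extends to a homeomorphism $b:Y\to Y'$. Let $a=g$ on $E$, $a=b$ on $Y$, $a=\mathrm{id}$ on $C^*$. The closed sets $E,Y,C^*$ cover $Q$ and overlap only in $h(S)$ and $S$, where the definitions agree; their images $g(E),Y',C^*$ cover $Q$ and overlap only in $gh(S)$ and $S$. So $a\in G$, it is supported in $C$, and $a^{-1}g$ is the identity on $E$, hence supported in the half-cube $h(C^*)$. Finally $g=a(a^{-1}g)$.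
\end{proof}

Lemmas~\ref{lem:normal} and~\ref{lem:factor} together give the following.

\begin{proposition}\label{prop:simple}
$G$ has no closed normal subgroup other than $1$ and $G$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\tau\subset\tau_{co}$ be a group topology and let $K$ be the $\tau$-closure of $\{1\}$. In any topological group this closure is a normal subgroup, equal to the intersection of all neighborhoods of $1$, and the group is Hausdorff if and only if $K=1$. The subgroup $K$ is $\tau_{co}$-closed because $\tau\subset\tau_{co}$. By Proposition~\ref{prop:simple}, either $K=G$, so that $G$ is the only $\tau$-neighborhood of $1$ and $\tau$ is indiscrete, or $K=1$, so that $\tau$ is Hausdorff and $\tau=\tau_{co}$ by Theorem~\ref{thm:B}.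

Let $\pi:G\to H$ be a continuous homomorphism to a Hausdorff group, and apply this to the group topology $\tau=\{\pi^{-1}(O):O\subset H\text{ open}\}$, for which $K=\ker\pi$. If $\tau$ is indiscrete, $\pi$ is trivial. If $\tau=\tau_{co}$, then $\ker\pi=1$ and $\pi$ is a topological embedding. In the latter case let $(g_i)$ be a net in $G$ with $\pi(g_i)\to y\in H$. Then $\pi(g_ig_j^{-1})\to1$ and $\pi(g_i^{-1}g_j)\to1$, and since $\pi$ is an embedding, $d(g_i,g_j)=|g_ig_j^{-1}|\to0$ and $d(g_i^{-1},g_j^{-1})=|g_i^{-1}g_j|\to0$. So $g_i$ and $g_i^{-1}$ converge uniformly to maps $g,g':Q\to Q$. From $d(\mathrm{id},gg')\le d(g_ig_i^{-1},gg_i^{-1})+d(gg_i^{-1},gg')\to0$ we get $gg'=\mathrm{id}$, and symmetrically $g'g=\mathrm{id}$. Thus $g\in G$ and $y=\pi(g)$, and $\pi(G)$ is closed.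

Conversely, assume the statement about homomorphisms, let $\tau\subset\tau_{co}$ be a group topology with $K$ as above, and consider the continuous homomorphism from $G$ onto the Hausdorff group $(G,\tau)/K$. If it is trivial, then $K=G$ and $\tau$ is indiscrete. If it is an embedding, then $K=1$ and the identity map $(G,\tau_{co})\to(G,\tau)$ is a homeomorphism.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Usp} Vladimir Uspenskij, \emph{Compactifications of topological groups}, arXiv:math/0204144 (2002).
\end{thebibliography}
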